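# Inserting one letter into a string of threes: a linear relation among Ohno sums

## 1. Weight six: comparing $\zeta(3)\cdot\zeta(3)$ with $\zeta(3)\cdot\zeta(1,2)$

For positive integers $k_1,\dots,k_r$ with $k_r\ge 2$, the multiple zeta value is the convergent sum
$$\zeta(k_1,\dots,k_r)=\sum_{1\le m_1<\cdots<m_r}\frac{1}{m_1^{k_1}\cdots m_r^{k_r}} .$$
The largest summation variable carries the last exponent.

We start with two facts, which Section 2 will derive from one quoted theorem:
$$\zeta(1,2)=\zeta(3),\qquad \zeta(1,5)+\zeta(2,4)+\zeta(3,3)+\zeta(4,2)=\zeta(6).$$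
By the first fact, $\zeta(3)\zeta(3)=\zeta(3)\zeta(1,2)$. Expand both products by sorting the summation variables, including the cases where two of them coincide:
$$\zeta(3)\zeta(3)=2\zeta(3,3)+\zeta(6),$$
$$\zeta(3)\zeta(1,2)=\zeta(3,1,2)+\zeta(1,3,2)+\zeta(1,2,3)+\zeta(4,2)+\zeta(1,5).$$
Equate the two. By the second fact, $\zeta(6)-\zeta(4,2)-\zeta(1,5)=\zeta(2,4)+\zeta(3,3)$, and we obtain
$$2\zeta(3,3)=\zeta(1,2,3)+\zeta(3,1,2)-\zeta(2,4)-\zeta(3,3)+\zeta(1,3,2).\tag{1}$$

On the left, a letter $3$ has been inserted into the string $(3)$ in both possible ways. On the right are the insertions of $3$ into $(1,2)$, corrected by a signed sum of double zeta values. Three things could be varied here: the inserted letter, the number of threes in the string, and the exponents, to which one could add a fixed total amount in all possible ways. We ask whether (1) survives all three changes at once.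

## 2. Ohno sums, dual indices, and Ohno's relation

**Definition (indices).** An index is a finite sequence $\boldsymbol k=(k_1,\dots,k_r)$ of positive integers; $r$ is its depth. It is admissible if $k_r\ge2$ or $r=0$. We write $\{\boldsymbol w\}^i$ for the string $\boldsymbol w$ repeated $i$ times, so $\{1,2\}^2=(1,2,1,2)$.

**Definition (Ohno sums).** For indices $\boldsymbol{k},\boldsymbol{e}$ of the same depth, $\boldsymbol k\oplus\boldsymbol e$ is the componentwise sum, and $|\boldsymbol e|$ is the sum of the components of $\boldsymbol e$ (here $\boldsymbol e$ may have zero components). For admissible $\boldsymbol k$ of depth $r$ and $m\ge0$ put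
$$\mathcal O_m(\boldsymbol k)=\sum_{\substack{\boldsymbol e\in\mathbb Z_{\ge0}^r\\|\boldsymbol e|=m}}\zeta(\boldsymbol k\oplus\boldsymbol e),\qquad \mathcal O(\boldsymbol k)=\sum_{m\ge0}\mathcal O_m(\boldsymbol k)X^m\in\mathbb R[[X]],$$
and extend $\mathcal O$ linearly to formal $\mathbb Q$-linear combinations of admissible indices.

For example, $\mathcal O_1(2,4)=\zeta(3,4)+\zeta(2,5)$, and $\mathcal O_m(3)=\zeta(m+3)$.

For $|X|<1$ we have $\frac1{m-X}=\sum_{e\ge0}X^em^{-e-1}$. Multiplying such expansions gives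
$$\mathcal O(\boldsymbol k)=\sum_{1\le m_1<\dots<m_r}\ \prod_{i=1}^r\frac1{m_i^{k_i-1}(m_i-X)}.\tag{2}$$
The convergence is absolute: since $m-|X|\ge(1-|X|)m$, the sum of absolute values is at most $(1-|X|)^{-r}\zeta(\boldsymbol k)$. We read (2) as follows: a letter $a$ placed at position $l$ has weight $\frac1{l^{a-1}(l-X)}$, and we sum over all increasing placements.

**Definition (dual index).** Encode $(k_1,\dots,k_r)$ as the word $\mathsf y\mathsf x^{k_1-1}\cdots\mathsf y\mathsf x^{k_r-1}$. For admissible $\boldsymbol k$, the dual index $\boldsymbol k^\dagger$ is obtained by reversing this word and exchanging $\mathsf x\leftrightarrow\mathsf y$.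

For example, $(3)$ is $\mathsf{yxx}$; reversed it is $\mathsf{xxy}$, and after the exchange $\mathsf{yyx}$, so $(3)^\dagger=(1,2)$. Likewise $(2,3)$ is $\mathsf{yxyxx}$, which becomes $\mathsf{xxyxy}$ and then $\mathsf{yyxyx}$, so $(2,3)^\dagger=(1,2,2)$.

**Ohno's relation** (Y. Ohno, J. Number Theory 74 (1999), 39–43). For every admissible $\boldsymbol k$ and every $m\ge0$, $\mathcal O_m(\boldsymbol k)=\mathcal O_m(\boldsymbol k^\dagger)$.

This is the only result we quote. Since $(3)^\dagger=(1,2)$, it gives $\mathcal O_m(1,2)=\mathcal O_m(3)$, that is,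
$$\sum_{\substack{a+b=m+3\\a\ge1,\ b\ge2}}\zeta(a,b)=\zeta(m+3)\qquad(m\ge0).\tag{3}$$
The two facts of Section 1 are the cases $m=0$ and $m=3$.

**Definition (shuffle of indices).** $(k_1,\dots,k_r)\mathbin{\sqcup\!\sqcup}(l_1,\dots,l_q)$ is the formal sum, with multiplicity, of all interleavings of the two sequences that preserve the order within each.

For example $(a)\mathbin{\sqcup\!\sqcup}(b)=(a,b)+(b,a)$, and $(s)\mathbin{\sqcup\!\sqcup}\{3\}^n=\sum_{p=0}^n(\{3\}^p,s,\{3\}^{n-p})$.

## 3. The identity for $(s)\mathbin{\sqcup\!\sqcup}\{3\}^n$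

For $n\ge0$ and $s\in\mathbb Z$ let $a_0,\dots,a_j$ denote positive integers and put
$$\begin{aligned}\mathcal R_{n,s}&=\sum_{\substack{i+j+k=n\\ i,j,k\ge0\\ a_0+\cdots+a_j=s+3j\\ a_0,\dots,a_{j-1}\ge2,\ a_j\ge3}}(-1)^j\,\mathcal O(\{1,2\}^i,a_0,\dots,a_j,\{1,2\}^k)\\
&\quad+\sum_{\substack{i+j+k=n-1\\ i,j,k\ge0\\ a_0+\cdots+a_j=s+3j\\ a_0,\dots,a_j\ge2}}(-1)^j\,\mathcal O(\{1,2\}^i,1,a_0,\dots,a_j,2,\{1,2\}^k).\end{aligned}\tag{4}$$
For $j=0$ the condition in the first sum reads $a_0\ge3$, and an empty sum is $0$. All sums are finite, and every index that occurs ends in a component $\ge2$, so it is admissible. The problem, taken from Minoru Hirose, Hideki Murahara, Tomokazu Onozuka, Nobuo Sato, "Linear relations of Ohno sums of multiple zeta values", arXiv:1910.07740 (2019), asks to prove or disprove that $\mathcal O((s)\mathbin{\sqcup\!\sqcup}\{3\}^n)=\mathcal R_{n,s}$ for all integers $s\ge3$, $n\ge0$. It is true, and more holds.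

**Theorem 1.** For $n\ge0$ and $s\in\mathbb Z$: $\mathcal R_{n,s}=\mathcal O((s)\mathbin{\sqcup\!\sqcup}\{3\}^n)$ if $s\ge3$, and $\mathcal R_{n,s}=0$ if $s\le2$.

Let us unwind some cases. For $n=0$ the second sum is empty and the first has only $i=j=k=0$, so $\mathcal R_{0,s}=\mathcal O(s)$ for $s\ge3$ and $\mathcal R_{0,s}=0$ for $s\le2$; the theorem is trivial. For $n=1$, $s=3$ the first sum contributes $\mathcal O(1,2,3)$, $\mathcal O(3,1,2)$ and, from $j=1$, the terms with $a_0+a_1=6$, $a_0\ge2$, $a_1\ge3$. The second sum contributes $\mathcal O(1,3,2)$. The claim reads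
$$2\,\mathcal O(3,3)=\mathcal O(1,2,3)+\mathcal O(3,1,2)-\mathcal O(2,4)-\mathcal O(3,3)+\mathcal O(1,3,2),$$
and its constant term is (1). For $n=1$, $s=2$ the terms with $j=0$ of the first sum are absent, and $\mathcal R_{1,2}=-\mathcal O(2,3)+\mathcal O(1,2,2)$. This vanishes by Ohno's relation, since $(2,3)^\dagger=(1,2,2)$.

In Section 11 we replace the letter $3$ by any $d\ge2$ (Theorem 2).

## 4. The case $n=1$ by multiplication, and the double poles at $n=2$

The computation of Section 1 suggests multiplying $\mathcal O(s)$ by the two sides of $\mathcal O(3)=\mathcal O(1,2)$. This does settle $n=1$ for every $s\ge3$. Sorting positions in (2),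
$$\mathcal O(s)\mathcal O(3)=\mathcal O(s,3)+\mathcal O(3,s)+\sum_{l\ge1}\frac1{l^{s+1}(l-X)^2},$$
$$\mathcal O(s)\mathcal O(1,2)=\mathcal O(s,1,2)+\mathcal O(1,s,2)+\mathcal O(1,2,s)+E_1+E_2,$$
$$E_1=\sum_{m_1<m_2}\frac1{m_1^{s-1}(m_1-X)^2}\cdot\frac1{m_2(m_2-X)},\qquad E_2=\sum_{m_1<m_2}\frac1{m_1-X}\cdot\frac1{m_2^{s}(m_2-X)^2}.$$
The depth-three terms are exactly those of $\mathcal R_{1,s}$, so the claim for $n=1$ is equivalent to
$$\sum_{l\ge1}\frac1{l^{s+1}(l-X)^2}=E_1+E_2+\sum_{a_0=2}^{s}\mathcal O(a_0,s+3-a_0).\tag{5}$$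
Compare coefficients of $X^M$, using $\frac1{(l-X)^2}=\sum_e(e+1)X^el^{-e-2}$. On the left we get $(M+1)\zeta(s+3+M)$. By (3) this is $(M+1)\sum\zeta(a,b)$ over all $a\ge1$, $b\ge2$ with $a+b=s+3+M$. On the right, $\zeta(a,b)$ for such a pair receives:

- from $E_1$ (where $a=s+1+e_1$, $b=2+e_2$): $e_1+1=a-s$ if $a\ge s+1$, so $\max(a-s,0)$ in all cases;
- from $E_2$ (where $a=1+e_1$, $b=s+2+e_2$): $e_2+1=b-s-1=M+2-a$ if this is positive, so $\max(M+2-a,0)$;
- from the last sum: the number of $a_0$ with $2\le a_0\le s$, $a_0\le a$, $s+3-a_0\le b$. The last condition is $a_0\ge a-M$, so the number is $\min(s,a)-\max(2,a-M)+1$. This expression is never negative: $\min(s,a)\ge1$, and $a-M-1\le\min(s,a)$ because $b\ge2$ means $a\le s+M+1$.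

Since $\max(a-s,0)+\min(s,a)=a$ and $\max(2,a-M)=(a-M)+\max(M+2-a,0)$, the total is $a-(a-M)+1=M+1$. This proves (5), and with it the case $n=1$, $s\ge 3$.

Now try $n=2$ with $\mathcal O(s)\mathcal O(3,3)=\mathcal O(s)\mathcal O(1,2,1,2)$. The terms without coincidences again behave well: on the left they form $\mathcal O((s)\mathbin{\sqcup\!\sqcup}\{3\}^2)$, and on the right they are exactly the five terms of $\mathcal R_{2,s}$ with $j=0$. But a coincidence on the left now produces, for instance,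
$$\sum_{m_1<m_2}\frac1{m_1^{s+1}(m_1-X)^2}\cdot\frac1{m_2^2(m_2-X)},\quad\text{with } X^M\text{-coefficient}\quad \sum_{e_1+e_2=M}(e_1+1)\,\zeta(s+3+e_1,3+e_2).$$
For $n=1$ the factor $e+1$ was the constant $M+1$ and could be pulled out, after which Ohno's relation applied. Here the factor $e_1+1$ varies inside the sum. The double pole is not the weight of a letter, and Ohno's relation, in which all coefficients are $1$, gives us nothing to apply to it. This is where multiplication stops.

So we should arrange that two letters never share a position. We will use Ohno's relation only once, at the start, to rewrite $\mathcal R_{n,s}$ in a form where the long blocks consist of equal letters $3$. Then we sum over all $n$ and $s$ together. Each position $l$ will carry one letter or none, independently of the other positions, so the sums become products over $l$. What is left is an identity between explicit series, and that one will telescope.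

## 5. The dual form of $\mathcal R_{n,s}$

**Step 1: dualize.** The purpose of this step is to turn the blocks $\{1,2\}^i$, whose letters come in linked pairs, into blocks of the single letter $3$.

The block $\{1,2\}^i$ is the word $(\mathsf{yyx})^i$. Reversing and exchanging gives $(\mathsf{yxx})^i$, that is, $\{3\}^i$.

*First sum of (4).* Reversing and exchanging $\mathsf y\mathsf x^{a_0-1}\cdots\mathsf y\mathsf x^{a_j-1}$ gives $\mathsf y^{a_j-1}\mathsf x\cdots\mathsf y^{a_0-1}\mathsf x$, and $\mathsf y^{a-1}\mathsf x$ is $(\{1\}^{a-2},2)$ for $a\ge2$. Hence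
$$(\{1,2\}^i,a_0,\dots,a_j,\{1,2\}^k)^\dagger=(\{3\}^k,\{1\}^{a_j-2},2,\{1\}^{a_{j-1}-2},2,\dots,\{1\}^{a_0-2},2,\{3\}^i).$$
Since $a_j\ge3$, the middle part starts with $1$, and it ends with $2$. So it is $(1,\boldsymbol c,2)$ with
$$\boldsymbol c=(\{1\}^{a_j-3},2,\{1\}^{a_{j-1}-2},2,\dots,2,\{1\}^{a_0-2})$$
(for $j=0$: $\boldsymbol c=\{1\}^{a_0-3}$). This word has $j$ twos, and the number of its ones is $\sum_\nu(a_\nu-2)-1=(s+3j)-2(j+1)-1=s+j-3$. The lengths of the $j+1$ runs of ones are arbitrary integers $\ge0$ with this total. So $(a_0,\dots,a_j)\mapsto\boldsymbol c$ is a bijection onto all words in the letters $1,2$ with exactly $j$ twos and $s+j-3$ ones.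

*Second sum of (4).* The word
$$(\mathsf{yyx})^i\ \mathsf y\ \mathsf y\mathsf x^{a_0-1}\cdots\mathsf y\mathsf x^{a_j-1}\ \mathsf{yx}\ (\mathsf{yyx})^k$$
has dual
$$(\mathsf{yxx})^k\ \mathsf{yx}\ \mathsf y^{a_j-1}\mathsf x\cdots\mathsf y^{a_0-1}\mathsf x\ \mathsf x\ (\mathsf{yxx})^i .$$
The extra $\mathsf x$ turns the final $2$ of the middle part into a $3$. So this is the index $(\{3\}^k,2,\boldsymbol c,3,\{3\}^i)$ with $\boldsymbol c=(\{1\}^{a_j-2},2,\dots,2,\{1\}^{a_0-2})$. Here $\boldsymbol c$ runs bijectively over all words with $j$ twos and $\sum_\nu(a_\nu-2)=s+j-2$ ones.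

By Ohno's relation,
$$\mathcal R_{n,s}=\sum_{i+j+k=n}(-1)^j\sum_{\boldsymbol c}\mathcal O(\{3\}^k,1,\boldsymbol c,2,\{3\}^i)+\sum_{i+j+k=n-1}(-1)^j\sum_{\boldsymbol c}\mathcal O(\{3\}^k,2,\boldsymbol c,3,\{3\}^i),\tag{6}$$
where $\boldsymbol c$ has $j$ twos, and $s+j-3$ ones in the first sum, $s+j-2$ ones in the second. For fixed $n$ both sums are empty unless $s\ge3-n$: in the first, $s\ge3-j\ge3-n$; in the second, $j\le n-1$ and $s\ge2-j\ge3-n$.

## 6. One generating function for all $n$ and $s$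

**Step 2: sum over everything.** The purpose of this step is to write $R=\sum_{n,s}\mathcal R_{n,s}\,y^nz^{s-3}$ and $L=\sum_{n\ge0}\sum_{s\ge3}\mathcal O((s)\mathbin{\sqcup\!\sqcup}\{3\}^n)\,y^nz^{s-3}$ as sums of products over positions. Here $n\ge0$ and $s\in\mathbb Z$ in $R$.

In (6), give each $3$ in the outer blocks the weight $y$, each $1$ in $\boldsymbol c$ the weight $z$, each $2$ in $\boldsymbol c$ the weight $-y/z$, the distinguished pair $(1,\cdot,2)$ the weight $1$, and the distinguished pair $(2,\cdot,3)$ the weight $y/z$. The weights multiply to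
$$y^{i+k}\,z^{s+j-3}\Big(-\frac yz\Big)^j=(-1)^jy^{i+j+k}z^{s-3}\quad\text{and}\quad y^{i+k}\,z^{s+j-2}\Big(-\frac yz\Big)^j\frac yz=(-1)^jy^{i+j+k+1}z^{s-3}$$
in the two sums. These are the required powers, since $n=i+j+k$ in the first and $n=i+j+k+1$ in the second.

Now place the letters by (2), and let $b'<b$ be the positions of the two distinguished letters. Each position $l<b'$ or $l>b$ either carries a $3$ or nothing, which gives a factor $1+\frac y{l^2(l-X)}$. Each position $b'<l<b$ carries a $1$, a $2$, or nothing. The distinguished letters give $\frac1{(b'-X)\,b(b-X)}+\frac yz\cdot\frac1{b'(b'-X)\,b^2(b-X)}$. Hence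
$$R=\sum_{1\le b'<b}p_{b'}\,q_b\,\frac{1+\frac y{zbb'}}{(b'-X)\,b(b-X)}\prod_{b'<l<b}\Big(1+\frac z{l-X}-\frac y{z\,l(l-X)}\Big),\tag{7}$$
$$p_b=\prod_{l<b}\Big(1+\frac y{l^2(l-X)}\Big),\qquad q_b=\prod_{l>b}\Big(1+\frac y{l^2(l-X)}\Big).$$
For $L$, let $b$ be the position of the letter $s$. Since $\sum_{s\ge3}z^{s-3}b^{1-s}=\frac1{b^2}\cdot\frac1{1-z/b}=\frac1{b(b-z)}$,
$$L=\sum_{b\ge1}p_bq_b\,\frac1{b(b-z)(b-X)}.\tag{8}$$

**Step 3: convergence.** The purpose of this step is to justify the regrouping and to fix a region where everything is analytic. Let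
$$0<|z|\le\tfrac14,\qquad|X|\le\tfrac{|z|}2,\qquad|y|\le\tfrac{|z|^3}4.\tag{9}$$
Then $|X|\le\frac18$, so $l-|X|\ge\frac78l$ for $l\ge1$. Expand (7) completely into monomials in $X$, $y$, $z$, $z^{-1}$. The sum of the absolute values of all terms is (7) with $X,y,z,z^{-1}$ replaced by their absolute values and the minus sign by a plus, because $\frac1{l-X}=\sum_eX^el^{-e-1}$ is majorized by $\frac1{l-|X|}$. We bound this majorant. The factors $p,q$ are at most $\prod_l\big(1+\frac{8|y|}{7l^3}\big)<\infty$. A middle factor is at most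
$$1+\frac14\cdot\frac8{7l}+\frac{|z|^2}4\cdot\frac8{7l^2}\le1+\frac2{7l}+\frac1{56\,l^2}.$$
As $\sum_{b'<l<b}\frac1l\le\log\frac b{b'}$, the middle product is at most $C(b/b')^{2/7}$. Here and below $C$ denotes a constant that may change from one occurrence to the next. The end factor is at most $C/(b'b^2)$. The total is therefore at most
$$C\sum_{b}b^{-2}\sum_{b'<b}b'^{-1}\Big(\frac b{b'}\Big)^{2/7}\le C\,\sum_bb^{-2+2/7}\sum_{b'\ge1}b'^{-9/7}<\infty.$$
So the full expansion of (7) converges absolutely, and we may group its terms by $(b',b)$ or by the powers of $X,y,z$ as we like. The majorant of (8) is at most $C\sum_bb^{-3}$, so the same holds for (8).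

What must be shown is $R=L$ in the region (9). Note what the part with $y=0$ says: the coefficients of $z^{s-3}$ in
$$\sum_{b'<b}\frac1{(b'-X)b(b-X)}\prod_{b'<l<b}\Big(1+\frac z{l-X}\Big)=\sum_b\frac1{b(b-z)(b-X)}$$
give $\mathcal O(\{1\}^{s-2},2)=\mathcal O(s)$ for $s\ge3$, an instance of Ohno's relation.

## 7. Divided differences of $\xi(t)=t(t-X)+y/t$

**Step 4: one function behind all factors.** The purpose of this step is to express every factor of (7) and (8) through a single function $\xi$ and its divided differences.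

Recall that for pairwise distinct points $f[u,w]=\frac{f(u)-f(w)}{u-w}$ and
$$f[u,v,w]=\frac{f[u,w]-f[v,w]}{u-v}=\frac{f(u)}{(u-v)(u-w)}+\frac{f(v)}{(v-u)(v-w)}+\frac{f(w)}{(w-u)(w-v)}.$$
For the last equality, the coefficient of $f(w)$ is $\frac1{u-v}\big(\frac1{v-w}-\frac1{u-w}\big)=\frac1{(u-w)(v-w)}$; the other two are immediate. For example, $t^2$ has $f[u,w]=u+w$ and $f[u,v,w]=1$; the function $t$ has $1$ and $0$; and $1/t$ has $f[u,w]=-\frac1{uw}$ and $f[u,v,w]=\frac1{uvw}$.

Put
$$\xi(t)=t(t-X)+\frac yt,\qquad\xi_l=\xi(l),\qquad\eta=\xi(z)=z(z-X)+\frac yz.$$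
In the region (9), $|\xi_l|\ge\frac78l^2-\frac1{256}\ge\frac12l^2$ and $|\eta|\ge|z|^2-\frac12|z|^2-\frac14|z|^2>0$.

*Outer factors.* We have $1+\frac y{l^2(l-X)}=\frac{\xi_l}{l(l-X)}$. So $P=\prod_{l\ge1}\frac{\xi_l}{l(l-X)}$ converges absolutely, has no zero factor, and is therefore nonzero. Moreover
$$p_bq_b=P\,\frac{b(b-X)}{\xi_b},\qquad p_{b'}q_b=P\prod_{b'\le l\le b}\frac{l(l-X)}{\xi_l}.$$

*Middle factors.* By the examples above, $\xi[l,z]=\frac{\xi_l-\eta}{l-z}=l+z-X-\frac y{lz}$. Put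
$$k(l)=\frac{l\,(\xi_l-\eta)}{(l-z)\,\xi_l}=\frac{l(l-X)+zl-y/z}{\xi_l}.$$
Then $\big(1+\frac z{l-X}-\frac y{z\,l(l-X)}\big)\cdot\frac{l(l-X)}{\xi_l}=k(l)$.

*End factor.* Put
$$D(b',b)=\frac{\xi_b}{(b-b')(b-z)}+\frac{\xi_{b'}}{(b'-b)(b'-z)}+\frac\eta{(z-b)(z-b')}.\tag{10}$$
This is $\xi[b',b,z]$, and since $\xi(t)=t^2-Xt+y\,t^{-1}$, the examples give $D(b',b)=1+\frac y{zbb'}$.

In (7), the factors $\frac{l(l-X)}{\xi_l}$ with $b'<l<b$ combine with the middle factors into $k(l)$. The two with $l=b'$ and $l=b$ combine with the end factor into $\frac{b'D(b',b)}{\xi_b\xi_{b'}}$. Thus (7) and (8) become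
$$\frac RP=\sum_{1\le b'<b}\frac{b'D(b',b)}{\xi_b\xi_{b'}}\prod_{b'<l<b}k(l),\qquad\frac LP=\sum_{b\ge1}\frac1{(b-z)\xi_b}.\tag{11}$$

## 8. A finite telescoping identity

We want the two series in (11) to be equal. Truncating both at $b\le B$ does not give an equality: for $B=1$ the first sum is $0$ and the second is $\frac1{(1-z)\xi_1}\ne0$. So we look for the correct finite statement. Two expressions telescope against $\prod_{b'<l<b}k(l)$: the difference $k(b)-k(b')$, if we sum along a fixed distance $b-b'$, and $k(b')-1$, if we sum over $b'$ with $b$ fixed. The point of the next lemma is that $\eta$ times the summand of $R/P$ is a combination of exactly these two.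

**Lemma A.** Let $B\ge1$, let $\xi_1,\dots,\xi_B\in\mathbb C^\times$, $\eta\in\mathbb C$, $z\in\mathbb C\setminus\{1,\dots,B\}$. Define $k(l)=\frac{l(\xi_l-\eta)}{(l-z)\xi_l}$ and $D(b',b)$ by (10). Then
$$\eta\sum_{1\le b'<b\le B}\frac{b'D(b',b)}{\xi_b\xi_{b'}}\prod_{b'<l<b}k(l)=\sum_{j=1}^B\frac1j\Big(\prod_{l=B-j+1}^Bk(l)-k(j)\Big).\tag{12}$$

The numbers $\xi_l,\eta,z$ are arbitrary here; no function $\xi$ is needed. For $B=1$ both sides vanish. For $B=2$ the right side is $k(2)-k(1)+\frac12k(2)(k(1)-1)$, which is the case $(b',b)=(1,2)$ of the identity (13) below.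

**Step 5: the local identity.** The purpose of this step is to prove, for $1\le b'<b\le B$,
$$\eta\,\frac{b'D(b',b)}{\xi_b\xi_{b'}}=\frac{k(b)-k(b')}{b-b'}+\frac{k(b)\,(k(b')-1)}b.\tag{13}$$
Write $k(b)=bh$ and $k(b')=b'h'$. The right side is
$$\frac{bh-b'h'}{b-b'}+h(b'h'-1)=\frac{bh-b'h'-(b-b')h}{b-b'}+b'hh'=b'\Big[\frac{h-h'}{b-b'}+hh'\Big].$$
Now $h=\frac{\xi_b-\eta}{(b-z)\xi_b}=\frac1{b-z}-\eta g$ with $g=\frac1{(b-z)\xi_b}$, and likewise $h'=\frac1{b'-z}-\eta g'$ with $g'=\frac1{(b'-z)\xi_{b'}}$. Therefore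
$$\frac{h-h'}{b-b'}=-\frac1{(b-z)(b'-z)}-\eta\,\frac{g-g'}{b-b'},\qquad hh'=\frac1{(b-z)(b'-z)}-\eta\Big(\frac{g'}{b-z}+\frac g{b'-z}\Big)+\eta^2gg'.$$
The terms without $\eta$ cancel, and
$$\frac{h-h'}{b-b'}+hh'=\eta\Big[\eta gg'-\frac{g-g'}{b-b'}-\frac{g'}{b-z}-\frac g{b'-z}\Big].$$
Multiply the inner bracket by $\xi_b\xi_{b'}(b-z)(b'-z)$. Then $gg'$ becomes $1$, $g$ becomes $\xi_{b'}(b'-z)$, $g'$ becomes $\xi_b(b-z)$, and the result is
$$\eta-\frac{\xi_{b'}(b'-z)-\xi_b(b-z)}{b-b'}-\xi_b-\xi_{b'} .$$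
Collecting $\xi_b\big(\frac{b-z}{b-b'}-1\big)=\xi_b\frac{b'-z}{b-b'}$ and $-\xi_{b'}\big(\frac{b'-z}{b-b'}+1\big)=-\xi_{b'}\frac{b-z}{b-b'}$, we get
$$\eta+\frac{\xi_b(b'-z)-\xi_{b'}(b-z)}{b-b'}=(b-z)(b'-z)D(b',b)$$
by (10). So the inner bracket equals $\frac{D(b',b)}{\xi_b\xi_{b'}}$, and (13) follows.

**Step 6: telescoping.** The purpose of this step is to deduce (12) by summing (13). For $0\le b'<b\le B$ let $W(b',b)=\prod_{b'<l<b}k(l)$; in particular $W(b-1,b)=1$. Multiply (13) by $W(b',b)$ and sum over $1\le b'<b\le B$.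

*First term.* Fix $j=b-b'$, with $1\le j\le B-1$. Then
$$W(b',b)\,(k(b)-k(b'))=\prod_{l=b'+1}^{b'+j}k(l)-\prod_{l=b'}^{b'+j-1}k(l),$$
and the sum over $1\le b'\le B-j$ telescopes to $\prod_{l=B-j+1}^Bk(l)-\prod_{l=1}^jk(l)$. The contribution is
$$\sum_{j=1}^B\frac1j\Big(\prod_{l=B-j+1}^Bk(l)-\prod_{l=1}^jk(l)\Big),$$
where we may include $j=B$ because that term is $0$.

*Second term.* Fix $b$. Since $W(b',b)k(b')=W(b'-1,b)$,
$$\sum_{b'=1}^{b-1}W(b',b)(k(b')-1)=\sum_{b'=1}^{b-1}\big(W(b'-1,b)-W(b',b)\big)=\prod_{l=1}^{b-1}k(l)-1.$$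
Multiplying by $\frac{k(b)}b$, the contribution is $\sum_{b=1}^B\frac1b\big(\prod_{l=1}^bk(l)-k(b)\big)$; the term $b=1$ is $0$, as it should be.

In the sum of the two contributions the products $\prod_{l=1}^jk(l)$ cancel, and (12) remains. This proves Lemma A. $\square$

## 9. The limit $B\to\infty$

The right side of (12) cannot be handled term by term. Indeed $\frac{k(j)}j=\frac1{j-z}-\frac\eta{(j-z)\xi_j}$, so when $|\xi_j|\ge\frac12j^2$ the sum $\sum_{j\le B}\frac{k(j)}j$ diverges like $\log B$, and the products must compensate for it. The remedy is to apply (12) twice, with the given $\eta$ and with $\eta=0$, and compare.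

**Lemma B.** Let $0<|z|\le\frac14$, $\eta\ne0$, $|\xi_l|\ge\frac12l^2$ for all $l\ge1$, with $k(l)$ and $D(b',b)$ as in Lemma A, and suppose that the double series below converges absolutely. Then
$$\sum_{1\le b'<b}\frac{b'D(b',b)}{\xi_b\xi_{b'}}\prod_{b'<l<b}k(l)=\sum_{b\ge1}\frac1{(b-z)\xi_b}.$$

**Step 7: isolate the error term.** The purpose of this step is to separate the desired limit from an error $\varepsilon_B$. Take $\eta=0$ in Lemma A. Then $k(l)=\frac l{l-z}$, the left side is $0$, and (12) says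
$$\sum_{j=1}^B\frac1j\prod_{l=B-j+1}^B\frac l{l-z}=\sum_{j=1}^B\frac1{j-z}.$$
For the given $\eta$ we have $k(l)=\frac l{l-z}\big(1-\frac\eta{\xi_l}\big)$. In (12), use the formula for $\frac{k(j)}j$ above, and replace $\sum_j\frac1{j-z}$ by the last display:
$$\eta\sum_{1\le b'<b\le B}\frac{b'D(b',b)}{\xi_b\xi_{b'}}\prod_{b'<l<b}k(l)=\eta\sum_{j=1}^B\frac1{(j-z)\xi_j}+\varepsilon_B,\tag{14}$$
$$\varepsilon_B=\sum_{j=1}^B\frac1j\prod_{l=B-j+1}^B\frac l{l-z}\cdot\Big[\prod_{l=B-j+1}^B\Big(1-\frac\eta{\xi_l}\Big)-1\Big].$$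

**Step 8: the error tends to zero.** The purpose of this step is to show $\varepsilon_B\to0$. Put $i=B-j+1$, and let $C$ denote constants independent of $B$ and $j$.

For $0\le x\le\frac14$ we have $-\log(1-x)\le\frac x{1-x}\le\frac43x$. With $x=|z|/l\le\frac1{4l}$ this gives
$$\Big|\prod_{l=i}^B\frac l{l-z}\Big|\le\exp\Big(\frac13\sum_{l=i}^B\frac1l\Big)\le\exp\Big(\frac13\Big(1+\log\frac Bi\Big)\Big)\le2\Big(\frac Bi\Big)^{1/3}.$$

For the bracket, $\big|\prod(1+u_l)-1\big|\le\prod(1+|u_l|)-1\le\exp(\sum|u_l|)-1$ with $u_l=-\eta/\xi_l$. Here $\sum_l|u_l|\le2|\eta|\sum_ll^{-2}$ is bounded, and on a bounded interval $e^t-1\le Ct$. So the bracket is at most $C\sum_{l=i}^Bl^{-2}$. This sum has $j$ terms, each at most $i^{-2}$, and it is also at most $\frac1{i^2}+\frac1i\le\frac2i$. Hence the bracket is at most $C\min\big(\frac2i,\frac j{i^2}\big)$.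

- If $j\le B/2$, then $i\ge B/2$, and the term is at most $\frac1j\cdot C\cdot\frac j{i^2}\le\frac C{B^2}$. These at most $B/2$ terms sum to $O(1/B)$.
- If $j>B/2$, then $\frac1j<\frac2B$, and these terms sum to at most $\frac CB\sum_{i\ge1}\big(\frac Bi\big)^{1/3}\frac1i=CB^{-2/3}\sum_{i\ge1}i^{-4/3}=O(B^{-2/3})$.

So $\varepsilon_B\to0$. The series $\sum_j\frac1{(j-z)\xi_j}$ converges absolutely, as $|j-z|\ge\frac34j$. The left side of (14) tends to $\eta$ times the full double series, by its absolute convergence. Let $B\to\infty$ in (14) and divide by $\eta\ne0$. This proves Lemma B. $\square$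

## 10. Extracting the coefficients of $X^my^nz^{s-3}$

**Step 9: conclusion for Theorem 1.** The purpose of this step is to pass from analytic functions back to each single $\mathcal R_{n,s}$.

In the region (9) the hypotheses of Lemma B hold for the quantities in (11). The bounds on $\xi_l$ and $\eta$ were checked in Section 7, and the double series for $R/P$ converges absolutely because that for $R$ does (Step 3) and $P\ne0$. Hence $R=L$ on (9).

Fix $z$ with $0<|z|\le\frac14$. By Step 3, $R$ and $L$ are absolutely convergent power series in $(X,y)$ for $|X|\le\frac{|z|}2$, $|y|\le\frac{|z|^3}4$. As they agree there, their coefficients of $X^my^n$ agree for all $m,n\ge0$. These coefficients are series in powers of $z$ which converge absolutely for $0<|z|\le\frac14$, and for fixed $n$ only the powers $z^{s-3}$ with $s\ge3-n$ occur. They agree for all such $z$. Multiply by $z^n$ and use uniqueness of power series coefficients: the coefficients of each $z^{s-3}$ agree. So for all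 $m,n\ge0$ and $s\in\mathbb Z$, the coefficient of $X^m$ in $\mathcal R_{n,s}$ equals that in $\mathcal O((s)\mathbin{\sqcup\!\sqcup}\{3\}^n)$ if $s\ge3$, and equals $0$ if $s\le2$, because $L$ contains no power $z^{s-3}$ with $s\le2$. This proves Theorem 1. $\blacksquare$

## 11. Strings of an arbitrary letter $d\ge2$

After the dualization in Step 1, the number $3$ entered only through the term $y/t$ in $\xi(t)$, and Lemmas A and B do not depend on the form of $\xi$. Replacing $y/t$ by $y\,t^{2-d}$ gives a statement for strings of $d$'s. For a finite word $\boldsymbol c$ let $\mathrm{wt}(\boldsymbol c)$ be the sum of its letters.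

**Theorem 2.** Let $d\ge2$, $n\ge0$, $s\in\mathbb Z$. Then
$$\sum_{i+j+k=n}(-1)^j\sum_{\boldsymbol c}\mathcal O(\{d\}^i,1,\boldsymbol c,2,\{d\}^k)+\sum_{i+j+k=n-1}(-1)^j\sum_{a,a',\boldsymbol c}\mathcal O(\{d\}^i,a,\boldsymbol c,a',\{d\}^k)\tag{15}$$
equals $\mathcal O((s)\mathbin{\sqcup\!\sqcup}\{d\}^n)$ if $s\ge3$, and $0$ if $s\le2$. Here $i,j,k\ge0$, and $\boldsymbol c$ runs over words in the letters $1,\dots,d-1$ having exactly $j$ letters $\ge2$. In the first sum $\mathrm{wt}(\boldsymbol c)=s-3+dj$. In the second sum $a\ge2$, $a'\ge3$, $a+a'\le d+2$ and $a+\mathrm{wt}(\boldsymbol c)+a'=s+d(j+1)$.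

For $d=3$ the only pair is $(a,a')=(2,3)$. A word $\boldsymbol c$ with $j$ twos has $\mathrm{wt}(\boldsymbol c)-2j$ ones, that is, $s+j-3$ ones in the first sum and $(s+3j-2)-2j=s+j-2$ in the second. So (15) is then (6) up to renaming $i$ and $k$, and Ohno's relation turns Theorem 2 into Theorem 1. For $d=2$ there is no pair with $a+a'\le4$, only $j=0$ occurs, and $\boldsymbol c=\{1\}^{s-3}$. Theorem 2 says
$$\sum_{i+k=n}\mathcal O(\{2\}^i,\{1\}^{s-2},2,\{2\}^k)=\mathcal O((s)\mathbin{\sqcup\!\sqcup}\{2\}^n)\qquad(s\ge3),$$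
a case of Ohno's relation, since $(\{2\}^i,\{1\}^{s-2},2,\{2\}^k)^\dagger=(\{2\}^k,s,\{2\}^i)$. The proof of Theorem 2 below does not use Ohno's relation.

**Step 10: the new function $\xi$.** The purpose of this step is to compute the divided differences that replace those of Section 7. Take
$$\xi(t)=t(t-X)+y\,t^{2-d},\qquad\xi_l=\xi(l),\qquad\eta=\xi(z),$$
in the region
$$0<|z|\le\tfrac14,\qquad|X|\le\tfrac{|z|}2,\qquad|y|\le\tfrac{|z|^d}4.\tag{16}$$
There $|y|\le\frac1{64}$, so $|\xi_l|\ge\frac78l^2-\frac1{64}\ge\frac12l^2$. Also $|y\,z^{2-d}|\le\frac14|z|^2$, so $|\eta|\ge|z|^2-\frac12|z|^2-\frac14|z|^2>0$.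

For $r\ge1$, the function $f(t)=t^{-r}$ has
$$f[l,z]=-\sum_{\substack{i+h=r+1\\i,h\ge1}}l^{-i}z^{-h},\qquad f[b',b,z]=\sum_{\substack{i+j+h=r+2\\i,j,h\ge1}}b'^{-i}b^{-j}z^{-h}.$$
For the first, put $u=\frac1l$, $v=\frac1z$. Then $u-v=-(l-z)uv$, and $u^r-v^r=(u-v)\sum_{i'+h'=r-1}u^{i'}v^{h'}=-(l-z)\sum_{i'+h'=r-1}u^{i'+1}v^{h'+1}$. For the second, $f[b',b,z]=\frac{f[b',z]-f[b,z]}{b'-b}$. By the first formula, $f[\,\cdot\,,z]$ is the combination $-\sum_{i+h=r+1}z^{-h}t^{-i}$ of negative powers, and applying the first formula again to each $t^{-i}$ at the points $b',b$ gives $+\sum z^{-h}b'^{-i'}b^{-j}$ with $i'+j=i+1$, so $i'+j+h=r+2$. For $r=0$ both divided differences are $0$, and both sums are empty, so the formulas remain true.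

With $r=d-2$ we get $\xi[l,z]=l+z-X-y\sum_{i+h=d-1}l^{-i}z^{-h}$. Since $k(l)=\frac{l\,\xi[l,z]}{\xi_l}$, writing $a=i+1$ gives
$$k(l)\,\frac{\xi_l}{l(l-X)}=\frac{\xi[l,z]}{l-X}=1+\frac z{l-X}-\sum_{a=2}^{d-1}\frac{y\,z^{-(d-a)}}{l^{a-1}(l-X)}.\tag{17}$$
Similarly $D(b',b)=\xi[b',b,z]=1+y\sum_{i+j+h=d}b'^{-i}b^{-j}z^{-h}$ with $i,j,h\ge1$. Write $a=i+1\ge2$ and $a'=j+2\ge3$. Then $h=d-i-j=d+3-a-a'$, and $h\ge1$ means $a+a'\le d+2$. So
$$\frac{D(b',b)}{(b'-X)\,b(b-X)}=\frac1{(b'-X)\,b(b-X)}+\sum_{\substack{a\ge2,\ a'\ge3\\a+a'\le d+2}}\frac{y\,z^{-(d+3-a-a')}}{b'^{\,a-1}(b'-X)\,b^{a'-1}(b-X)}.\tag{18}$$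
Finally let
$$P=\prod_{l\ge1}\Big(1+\frac y{l^{d-1}(l-X)}\Big)=\prod_{l\ge1}\frac{\xi_l}{l(l-X)},$$
which converges absolutely since $d\ge2$, and is nonzero because no factor vanishes.

**Step 11: both sides of Theorem 2 as generating functions.** The purpose of this step is to recognize in
$$R_d=P\sum_{1\le b'<b}\frac{b'D(b',b)}{\xi_b\xi_{b'}}\prod_{b'<l<b}k(l),\qquad L_d=P\sum_{b\ge1}\frac1{(b-z)\xi_b}$$
the generating functions, with weight $y^nz^{s-3}$, of (15) and of $\mathcal O((s)\mathbin{\sqcup\!\sqcup}\{d\}^n)$ over $s\ge3$.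

Put $p_b=\prod_{l<b}\frac{\xi_l}{l(l-X)}$ and $q_b=\prod_{l>b}\frac{\xi_l}{l(l-X)}$. As in Section 7, $P=p_{b'}q_b\prod_{b'\le l\le b}\frac{\xi_l}{l(l-X)}$, so
$$R_d=\sum_{1\le b'<b}p_{b'}q_b\,\frac{D(b',b)}{(b'-X)\,b(b-X)}\prod_{b'<l<b}\Big(k(l)\frac{\xi_l}{l(l-X)}\Big).$$
By (17) and (18) this is a sum over placements of letters. The outer positions carry $d$ with weight $y$, or nothing. The middle positions carry nothing, or $1$ with weight $z$, or a letter $a\in\{2,\dots,d-1\}$ with weight $-y\,z^{-(d-a)}$. The distinguished pair is $(1,\cdot,2)$ with weight $1$, or $(a,\cdot,a')$ with weight $y\,z^{-(d+3-a-a')}$. By (2), each placement pattern contributes $\mathcal O$ of an index $(\{d\}^i,1,\boldsymbol c,2,\{d\}^k)$ or $(\{d\}^i,a,\boldsymbol c,a',\{d\}^k)$, with sign $(-1)^j$, where $j$ is the number of letters $\ge2$ in $\boldsymbol c$. It remains to check the exponents. Let $\#_1\boldsymbol c$ be the number of ones in $\boldsymbol c$, and let $\alpha$ run over its letters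 $\ge2$.

- For the pair $(1,\cdot,2)$ the $z$-exponent is $\#_1\boldsymbol c-\sum_\alpha(d-\alpha)=\mathrm{wt}(\boldsymbol c)-dj$. It equals $s-3$ exactly when $\mathrm{wt}(\boldsymbol c)=s-3+dj$. The $y$-exponent is $i+j+k$.
- For the pair $(a,\cdot,a')$ the $z$-exponent is $\mathrm{wt}(\boldsymbol c)-dj-(d+3-a-a')$. It equals $s-3$ exactly when $a+\mathrm{wt}(\boldsymbol c)+a'=s+d(j+1)$. The $y$-exponent is $i+j+k+1$.

These are the conditions in (15). On the other side,
$$L_d=\sum_bp_bq_b\frac1{b(b-z)(b-X)}=\sum_{n\ge0}\sum_{s\ge3}\mathcal O((s)\mathbin{\sqcup\!\sqcup}\{d\}^n)\,y^nz^{s-3},$$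
by the same geometric series $\sum_{s\ge3}z^{s-3}b^{1-s}=\frac1{b(b-z)}$.

**Step 12: convergence and conclusion.** The purpose of this step is to check that the estimate of Step 3 persists in (16), and to finish. Replace everything by absolute values; again $l-|X|\ge\frac78l$. For $2\le a\le d-1$ we have $|y||z|^{-(d-a)}\le\frac{|z|^a}4\le1$ and $l^{a-1}\ge l$. So by (17) a middle factor is at most $1+\frac2{7l}+\frac C{l^2}$ with $C$ depending on $d$ only, and the middle product is at most $C(b/b')^{2/7}$. In (18) the exponents satisfy $1\le h\le d-2$, so $|y||z|^{-h}\le1$. The number of terms depends only on $d$, and the end factor is at most $C/(b'b^2)$. The outer products are bounded because $\sum_ll^{-d}<\infty$ for $d\ge2$. Hence the majorant of $R_d$ is at most $C\sum_bb^{-2}\sum_{b'<b}b'^{-1}(b/b')^{2/7}<\infty$, and that of $L_d$ is at most $C\sum_bb^{-3}$. All regroupings in Step 11 are justified.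

The double series for $R_d/P$ converges absolutely, and the bounds on $\xi_l$ and $\eta$ hold by Step 10. So Lemma B applies and gives $R_d=L_d$ on (16). Fix $z$ with $0<|z|\le\frac14$ and compare the coefficients of $X^my^n$ of these two absolutely convergent power series in $(X,y)$ on $|X|\le\frac{|z|}2$, $|y|\le\frac{|z|^d}4$. The coefficients are absolutely convergent series in powers of $z$ on $0<|z|\le\frac14$. For fixed $n$ only finitely many negative powers occur: in the first sum of (15), $\mathrm{wt}(\boldsymbol c)\ge0$ and $j\le n$ force $s\ge3-dn$; in the second, $a+a'\ge5$ and $j+1\le n$ force $s\ge5-dn$. Multiply by $z^{dn}$ and compare the coefficients of power series. For all $m,n\ge0$ and $s\in\mathbb Z$, the coefficient of $X^m$ in (15) equals that of $\mathcal O((s)\mathbin{\sqcup\!\sqcup}\{d\}^n)$ if $s\ge3$, and is $0$ if $s\le2$. This proves Theorem 2. $\blacksquare$
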